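\title{The ascending chain condition for two-sided ideals in the enveloping algebra of the positive Witt algebra}

\begin{abstract}
Let $W_+$ be the positive Witt algebra over a field of characteristic zero. Its enveloping algebra $\mathrm{U}(W_+)$ is neither left nor right noetherian. We prove that its two-sided ideals nevertheless satisfy the ascending chain condition. The same holds for the subalgebras $W_{\ge n}$, $n\ge 1$, and for Poisson ideals of their symmetric algebras. The proof first shows that every nonzero homogeneous Poisson ideal contains the ideal $Q_N$ of relations among sums of $N$ point evaluations, and then embeds the quotient by $Q_N$ in a family of modules that are shown to be noetherian by induction.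
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be a field of characteristic zero. The \emph{positive Witt algebra} $W_+$ is the Lie algebra with basis $e_1,e_2,\dots$ and bracket $[e_i,e_j]=(j-i)e_{i+j}$. It is realized by the vector fields $e_i=t^{i+1}\partial_t$, which span the polynomial vector fields on the line vanishing to order at least two at the origin.

The enveloping algebra of a finite-dimensional Lie algebra is left and right noetherian, because its associated graded ring is a polynomial ring in finitely many variables. For $W_+$ the associated graded ring is $\Bbbk[e_1,e_2,\dots]$, in which the ideals $(e_1,\dots,e_n)$ ascend forever, and it is known that $\mathrm{U}(W_+)$ is neither left nor right noetherian. Two-sided ideals are more constrained, since they are closed under commutators. The following question is posed in \cite{PS}.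

\begin{quote}
\emph{Is every strictly ascending chain of two-sided ideals of $\mathrm{U}(W_+)$ finite?}
\end{quote}

For an infinite-dimensional abelian Lie algebra the answer is no, so any positive answer must come from the bracket. The simplest case is encouraging: if a two-sided ideal $I$ contains $e_i$, it contains $[e_{j-i},e_i]=(2i-j)e_j$, hence all $e_j$ with $j>2i$. Then the associated graded ring of $\mathrm{U}(W_+)/I$ is a quotient of $\Bbbk[e_1,\dots,e_{2i}]$, and every chain above $I$ stabilizes. One is led to guess that the answer is yes because nonzero ideals are large. They are not always this large, however. The homomorphism $\Bbbk[e_1,e_2,\dots]\to\Bbbk[z,a]$, $e_i\mapsto az^{i-1}$, is injective on $W_+$; its kernel $Q_1$ contains $e_1e_3-e_2^2$ and is closed under the bracket with $W_+$ (Section~\ref{sec:modules}). The image $\Bbbk+a\Bbbk[z,a]$ is not a noetherian ring: for $\mathfrak m=a\Bbbk[z,a]$ the space $\mathfrak m/\mathfrak m^2\cong\Bbbk[z]$ is infinite-dimensional. So one has to say precisely how large a nonzero ideal is, and the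 bracket has to be used a second time in the quotient.

We work in slightly greater generality, at no cost. Fix an integer $r\ge2$, put $V=t^r\Bbbk[t]$, and let $W=\{u_f:f\in V\}$ be a copy of $V$ with bracket
\[
[u_f,u_g]=u_{fg'-f'g}.
\]
With $e_i=u_{t^{i+1}}$ we have $[e_i,e_j]=(j-i)e_{i+j}$, so $W$ is the span $W_{\ge r-1}$ of the $e_i$ with $i\ge r-1$, and $W=W_+$ for $r=2$. Let $S=\operatorname{Sym}(W)=\bigoplus_nS^n$. Its \emph{Poisson bracket} $\{\cdot,\cdot\}$ is the unique bilinear extension of the bracket of $W=S^1$ that is a derivation in each argument. A \emph{Poisson ideal} is an ideal $J$ with $\{u_f,J\}\subseteq J$ for all $f\in V$; by the Leibniz rule this means $\{S,J\}\subseteq J$. For $N\ge0$ define the algebra homomorphism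
\[
\psi_N:S\to\Bbbk[z_1,\dots,z_N,a_1,\dots,a_N],\qquad u_f\mapsto\sum_{i=1}^Na_i\,(f/t^r)(z_i),\qquad Q_N=\ker\psi_N .
\]
A homomorphism $S\to\Bbbk$ is a sequence $(x_j)_{j\ge0}$ of values on the generators $u_{t^{r+j}}$, and $Q_N$ consists of the polynomial identities satisfied by all sequences of the form $x_j=\sum_{i=1}^Na_iz_i^j$. We write ACC for the ascending chain condition.

\begin{theorem}\label{thm:main}
Let $\Bbbk$ be a field of characteristic zero and $r\ge2$.
\begin{enumerate}
\item[(a)] Two-sided ideals of $\mathrm{U}(W)$ satisfy ACC; in particular this holds for $\mathrm{U}(W_+)$.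
\item[(b)] Poisson ideals of $S$ satisfy ACC.
\item[(c)] Every nonzero homogeneous Poisson ideal of $S$ contains $Q_N$ for some $N\ge1$.
\end{enumerate}
\end{theorem}

Part (a) answers the question affirmatively; equivalently, every two-sided ideal of $\mathrm{U}(W_+)$ is finitely generated as a two-sided ideal. Taking $r=n+1$ gives (a) and (b) for every $W_{\ge n}$, $n\ge1$. The characteristic matters: in characteristic $p$ one has $\{e_j,e_i^p\}=0$, so $(e_1^p)\subsetneq(e_1^p,e_2^p)\subsetneq\cdots$ is an infinite chain of Poisson ideals of $\operatorname{Sym}(W_+)$.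

The proof runs as follows. Passing to associated graded objects reduces everything to homogeneous Poisson ideals, and $S^n$ becomes a space of symmetric polynomials in $n$ variables on which $W$ acts by vector fields (Section~\ref{sec:reduction}). In this model $Q_N$ consists of the polynomials vanishing at points with at most $N$ distinct coordinates (Section~\ref{sec:QN}). The obstacle is that a Poisson ideal is not closed under multiplication by polynomials within one degree. The main tool (Section~\ref{sec:mult}) is that suitable combinations of products of vector fields act as multiplication operators, so that a $W$-stable subspace is not far from a module over a finitely generated commutative ring. This yields (c) in Section~\ref{sec:c}. In Sections~\ref{sec:modules} and~\ref{sec:noeth} we embed $S/Q_N$ in a module over a finitely generated ring $R$ and find $c\in R$ such that a submodule behaves like an $R$-module where $c\neq0$, while on the locus $c=0$ we meet smaller modules of the same family.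

\section{Homogeneous Poisson ideals and symmetric polynomials}\label{sec:reduction}

Let $\mathrm{U}_{\le n}\subseteq\mathrm{U}(W)$ be the span of products of at most $n$ elements of $W$. By the Poincar\'e--Birkhoff--Witt theorem the associated graded ring of this filtration is $S$. The ring $S$ itself, filtered by $S^{\le n}=\bigoplus_{i\le n}S^i$, also has associated graded ring $S$.

\begin{proposition}\label{prop:gr}
If homogeneous Poisson ideals of $S$ satisfy ACC, then so do two-sided ideals of $\mathrm{U}(W)$ and all Poisson ideals of $S$.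
\end{proposition}

\begin{proof}
Let $I$ be a two-sided ideal of $\mathrm{U}(W)$ or a Poisson ideal of $S$, and let $\operatorname{gr}I\subseteq S$ be the span of the leading terms of its elements, a homogeneous ideal. The derivation $[u_f,\cdot]$, respectively $\{u_f,\cdot\}$, preserves $I$ and each step of the filtration. It induces on $S$ a derivation that agrees with $\{u_f,\cdot\}$ on $W$, hence everywhere. So $\operatorname{gr}I$ is a Poisson ideal. Suppose $I\subseteq I'$ and $\operatorname{gr}I=\operatorname{gr}I'$. For $x\in I'$ of degree $n$ there is $x_1\in I$ with the same leading term; $x-x_1\in I'$ has lower degree, so $x\in I$ by induction on $n$. Thus $\operatorname{gr}$ maps strictly ascending chains to strictly ascending chains.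
\end{proof}

An ascending chain of homogeneous Poisson ideals is either zero or, by part (c), eventually consists of ideals containing some $Q_N$. Theorem~\ref{thm:main} therefore follows from part (c), proved in Section~\ref{sec:c}, and the next statement, which is deduced in Section~\ref{sec:modules} from Theorem~\ref{thm:modules}.

\begin{proposition}\label{prop:star}
For every $N\ge1$, Poisson ideals of $S$ containing $Q_N$ satisfy ACC.
\end{proposition}

We now describe $S^n$ by polynomials. Let $[n]=\{1,\dots,n\}$, let $\mathfrak S_n$ be the symmetric group and $\Lambda_n=\Bbbk[t_1,\dots,t_n]^{\mathfrak S_n}$. For a finite set $F$ of indices put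
\[
\sigma_F=\prod_{i\in F}t_i,\qquad \Delta_F=\prod_{i<j\in F}(t_j-t_i),\qquad \sigma_n=\sigma_{[n]},\qquad \Delta_n=\Delta_{[n]}.
\]
Identifying $f_1\otimes\dots\otimes f_n$ with $f_1(t_1)\cdots f_n(t_n)$ gives $V^{\otimes n}=\sigma_n^r\Bbbk[t_1,\dots,t_n]$. In characteristic zero, averaging over $\mathfrak S_n$, denoted $\operatorname{Av}$, identifies the symmetric power with the symmetric tensors:
\[
S^n=\sigma_n^r\Lambda_n,\qquad u_{f_1}\cdots u_{f_n}=\operatorname{Av}\big(f_1(t_1)\cdots f_n(t_n)\big).
\]
For $F\in V^{\otimes n}$ and $G\in V^{\otimes m}$ the product in $S$ is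
\begin{equation}\label{eq:product}
\operatorname{Av}(F)\cdot\operatorname{Av}(G)=\operatorname{Av}\big(F(t_1,\dots,t_n)\,G(t_{n+1},\dots,t_{n+m})\big),
\end{equation}
since both sides are bilinear and agree on pure tensors. As $\{u_f,u_g\}=u_{fg'-f'g}$ and $\{u_f,\cdot\}$ is a derivation, it acts on $S^n$ as
\begin{equation}\label{eq:bracket}
L_f=\sum_{i=1}^n\big(f(t_i)\partial_{t_i}-f'(t_i)\big).
\end{equation}
The product \eqref{eq:product} introduces new variables; it is not the product of polynomials in the same variables. The following lemma is the way it will be used.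

\begin{lemma}\label{lem:average}
Let $J$ be an ideal of $S$, let $d\le n$, and let $p\in\Lambda_d$ satisfy $\sigma_d^rp\Lambda_d\subseteq J$. For $D\subseteq[n]$ with $|D|=d$ let $p(t_D)$ be $p$ evaluated at the variables $t_i$, $i\in D$. Then $\operatorname{Av}\big(\sigma_n^r\,p(t_D)\,c\big)\in J$ for every $c\in\Bbbk[t_1,\dots,t_n]$.
\end{lemma}

\begin{proof}
Permuting the variables does not change the average, so let $D=[d]$. By linearity let $c=c'(t_1,\dots,t_d)\,c''(t_{d+1},\dots,t_n)$. By \eqref{eq:product} the element is the product in $S$ of $\operatorname{Av}(\sigma_d^rpc')=\sigma_d^rp\operatorname{Av}(c')\in J$ with an element of $S^{n-d}$.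
\end{proof}

\section{The ideals $Q_N$}\label{sec:QN}

To prove $Q_N\subseteq J$ we need generators of $Q_N$. Let $X_{n,N}\subseteq\Bbbk^n$ be the set of points with at most $N$ distinct coordinates.

\begin{lemma}\label{lem:QN}
For $N\ge1$ the ideal $Q_N$ is homogeneous, and its component of degree $n$ is $\{\sigma_n^rp: p\in\Lambda_n,\ p|_{X_{n,N}}=0\}$.
\end{lemma}

\begin{proof}
The map $\psi_N$ sends $S^n$ to polynomials of degree $n$ in the $a_i$, so $Q_N$ is homogeneous. Expanding $\psi_N(u_{f_1})\cdots\psi_N(u_{f_n})$ and noting that the result is unchanged when the $f_j$ are permuted, we get for $p\in\Lambda_n$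
\[
\psi_N(\sigma_n^rp)=\sum_{\varphi:[n]\to[N]}a_{\varphi(1)}\cdots a_{\varphi(n)}\,p(z_{\varphi(1)},\dots,z_{\varphi(n)}).
\]
The coefficient of $a_1^{k_1}\cdots a_N^{k_N}$ is a positive integer times $p$ evaluated with $k_i$ arguments equal to $z_i$. Since $\Bbbk$ is infinite of characteristic zero and $p$ is symmetric, all these coefficients vanish if and only if $p$ vanishes on $X_{n,N}$.
\end{proof}

The set $X_{n,N}$ is cut out by the $\Delta_F$ with $|F|=N+1$. We need the stronger fact that they generate its vanishing ideal. For $N=1$ this says that the ideal of the diagonal line is generated by the differences $t_j-t_i$.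

\begin{lemma}\label{lem:vanish}
Let $N\ge1$. If $p\in\Bbbk[t_1,\dots,t_n]$ vanishes on $X_{n,N}$, then $p$ lies in the ideal generated by the $\Delta_F$ with $F\subseteq[n]$, $|F|=N+1$.
\end{lemma}

\begin{proof}
Use the lexicographic order with $t_n>\dots>t_1$. For $F=\{i_0<\dots<i_N\}$ the leading term of $\Delta_F$ is the product of the leading terms $t_j$ of its factors $t_j-t_i$, namely $\prod_jt_{i_j}^j$. Call a monomial $t^\alpha$ \emph{$N$-standard} if there are no indices $i_0<\dots<i_N$ in $[n]$ with $\alpha_{i_j}\ge j$ for all $j$, that is, if it is divisible by none of these leading terms. The division algorithm writes $p=\sum_Fc_F\Delta_F+p_1$ with $p_1$ a combination of $N$-standard monomials, and $p_1$ vanishes on $X_{n,N}$ because $p$ and the $\Delta_F$ do. It suffices to prove, for all $n,N\ge0$, the statement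
\begin{quote}
$\mathrm{A}(n,N)$: a combination $p$ of $N$-standard monomials in $t_1,\dots,t_n$ that vanishes on $X_{n,N}$ is zero.
\end{quote}
We use induction on $n$. For $n=0$, $p$ is a constant and $X_{0,N}$ is a point. For $n\ge1$ and $N=0$ there are no $0$-standard monomials. Let $n,N\ge1$ and write $p=\sum_jp_j(t')t_n^j$ with $t'=(t_1,\dots,t_{n-1})$. All monomials of $p_j$ are $N$-standard, and for $j\ge N$ they are $(N-1)$-standard, since otherwise we could append $i_N=n$. If $t'\in X_{n-1,N-1}$, then $(t',s)\in X_{n,N}$ for all $s\in\Bbbk$, so $p_j(t')=0$ for all $j$. By $\mathrm{A}(n-1,N-1)$ we get $p_j=0$ for $j\ge N$. If $t'$ has exactly $N$ distinct coordinates, then $p(t',\cdot)$ has degree less than $N$ and vanishes at these $N$ values, so again all $p_j(t')=0$. Thus every $p_j$ vanishes on $X_{n-1,N}$, and $p_j=0$ by $\mathrm{A}(n-1,N)$.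
\end{proof}

\begin{proposition}\label{prop:QNgen}
Let $N\ge1$ and $b=N+1$. Every ideal $J$ of $S$ containing $\sigma_b^r\Delta_b^2\Lambda_b$ contains $Q_N$.
\end{proposition}

\begin{proof}
Let $\sigma_n^rp\in Q_N$ with $p\in\Lambda_n$. By Lemmas~\ref{lem:QN} and~\ref{lem:vanish}, $p=\sum_{|F|=b}\Delta_Fc_F$, so $\sigma_n^rp=\sum_F\operatorname{Av}(\sigma_n^r\Delta_Fc_F)$. Averaging first over the permutations of $F$ replaces $\Delta_Fc_F$ by $\Delta_F$ times the antisymmetrization of $c_F$ in the variables of $F$. An antisymmetric polynomial vanishes for $t_i=t_j$, so it is divisible by each of the pairwise non-associate primes $t_j-t_i$ and hence by $\Delta_F$. Each term is thus $\operatorname{Av}(\sigma_n^r\Delta_F^2\tilde c_F)$, which lies in $J$ by Lemma~\ref{lem:average}.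
\end{proof}

For $r=2$ and $N=1$ the generator of lowest weight is $\sigma_2^2\Delta_2^2=t_1^2t_2^4+t_1^4t_2^2-2t_1^3t_2^3=2(e_1e_3-e_2^2)$.

\section{Multiplication operators from vector fields}\label{sec:mult}

For $\lambda\in\Bbbk$, a variable $y$ and $f\in\Bbbk[t]$ put
\[
\varepsilon(f)=f(y)\partial_y+\lambda f'(y).
\]
Then $[\varepsilon(f),\varepsilon(g)]=(fg'-gf')\partial_y+\lambda(fg''-gf'')=\varepsilon(fg'-f'g)$, so $\Bbbk[y]$ becomes a $W$-module $D_\lambda$. By \eqref{eq:bracket}, $S^n$ sits inside $D_{-1}^{\otimes n}$. Products of the $\varepsilon(f)$ are multilinear in the $f$'s, so we encode their linear combinations by a \emph{kernel} $K\in\Bbbk[s_1,\dots,s_p]$: for $K=\sum f_1(s_1)\cdots f_p(s_p)$ put $\varepsilon_K=\sum\varepsilon(f_1)\cdots\varepsilon(f_p)$. We call the $s_j$ \emph{points}. The operator $\varepsilon_K$ sees only a finite jet of $K$ along the diagonal.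

\begin{lemma}\label{lem:onevar}
\begin{enumerate}
\item[(i)] There are constants $c_\alpha$ $(\alpha\in\mathbb Z_{\ge0}^p$, $|\alpha|\le p)$, depending only on $p$ and $\lambda$, such that $\varepsilon_K=\sum_\alpha c_\alpha\,(\partial_s^\alpha K)(y,\dots,y)\,\partial_y^{\,p-|\alpha|}$.
\item[(ii)] If $p=2$ and $K=(s_1-s_2)^2H$, then $\varepsilon_K$ is multiplication by $2\lambda(1-\lambda)H(y,y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By linearity let $K=\prod f_j(s_j)$, and use induction on $p$, the case $p=1$ being the definition. For $g=\prod_{j\ge2}f_j^{(\alpha_j)}$,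
\[
(f_1\partial+\lambda f_1')\circ g\,\partial^k=f_1g'\,\partial^k+f_1g\,\partial^{k+1}+\lambda f_1'g\,\partial^k ,
\]
and after expanding $g'$ by the Leibniz rule every term has the required form, with one more derivative in total.

(ii) We have
\[
(f\partial+\lambda f')(g\partial+\lambda g')=fg\,\partial^2+\big((1+\lambda)fg'+\lambda f'g\big)\partial+\lambda fg''+\lambda^2f'g' .
\]
For $K=(s_1-s_2)^2H$ the value and the first derivatives of $K$ vanish on the diagonal, while there $\partial_{s_2}^2K=2H$ and $\partial_{s_1}\partial_{s_2}K=-2H$. What remains is $(2\lambda-2\lambda^2)H(y,y)$.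
\end{proof}

For instance, with $r=2$ and $K=s_1^2s_2^2(s_1-s_2)^2$, the element $e_3e_1-2e_2^2+e_1e_3$ of $\mathrm{U}(W_+)$ acts on $D_\lambda$ as multiplication by $2\lambda(1-\lambda)y^4$. This already settles the smallest case of the noetherianity we are after.

\begin{example}\label{ex:density}
The $W$-submodules of $D_\lambda$ satisfy ACC. It suffices to show that a submodule $J$ has finite codimension unless it lies in a fixed finite-dimensional space, or to exhibit $D_\lambda$ as a quotient of a module with ACC.

Let $\lambda\ne0,1$ and $0\ne v\in J$. The kernel $K=(s_1s_2)^r(s_1-s_2)^2\kappa(s_1)$ lies in $V\otimes V$, so $\varepsilon_K$ preserves $J$; it is multiplication by $2\lambda(1-\lambda)y^{2r}\kappa(y)$. Hence $J\supseteq y^{2r}v\,\Bbbk[y]$, which has finite codimension.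

Let $\lambda=0$. Now pairs of points give nothing, and indeed the constants form a submodule that is not stable under any multiplication $y^k$, $k\geq 1$. But one point suffices: $\varepsilon(f)v=fv'$, so $J\supseteq y^rv'\,\Bbbk[y]$ for $v\in J$. Either $J\subseteq\Bbbk$ or $J$ has finite codimension.

Let $\lambda=1$. The identity $\partial\circ f\partial=(f\partial+f')\circ\partial$ says that $\partial:D_0\to D_1$ is a homomorphism of $W$-modules, and it is surjective in characteristic zero.
\end{example}

In several variables one wants each pair of points to act on its own variable, and this is enforced by making the kernel vanish to high order when points of different pairs meet. Let $B$ be a commutative $\Bbbk$-algebra, let $\lambda_1,\dots,\lambda_g\in\Bbbk$, and let $\varepsilon_k(f)=f(y_k)\partial_{y_k}+\lambda_kf'(y_k)$ act $B$-linearly on $B[y_1,\dots,y_g]$. For $K=\sum b\,f_1(s_1)\cdots f_q(s_q)\in B[s_1,\dots,s_q]$ and a map $\varphi:[q]\to[g]$ put $\varepsilon_K^\varphi=\sum b\,\varepsilon_{\varphi(1)}(f_1)\cdots\varepsilon_{\varphi(q)}(f_q)$.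 Expanding products, $\sum_\varphi\varepsilon_K^\varphi$ is the operator $\sum b\,L_{f_1}\cdots L_{f_q}$ for $L_f=\sum_k\varepsilon_k(f)$.

\begin{lemma}\label{lem:manyvar}
Let $[g]=A\sqcup A'$ with $\lambda_k=0$ for $k\in A$, let $G$ be the group of permutations of $[g]$ preserving $A$, and let $\partial_A=\prod_{k\in A}\partial_{y_k}$. Take $q=|A|+2|A'|$ points in any order, divided into $g$ \emph{groups}: a single point $s_k$ for each $k\in A$ and a pair $s_k,s_k'$ for each $k\in A'$. Let $K=\prod_{k\in A'}(s_k-s_k')^2\cdot H$, where $H$ is divisible by $(s-s^*)^{q+1}$ for any two points $s,s^*$ of different groups, and let $\bar H(s_1,\dots,s_g)$ be obtained from $H$ by setting $s_k'=s_k$. Then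
\[
\sum_\varphi\varepsilon_K^\varphi=\prod_{k\in A'}2\lambda_k(1-\lambda_k)\cdot\sum_{\tau\in G}\bar H(y_{\tau(1)},\dots,y_{\tau(g)})\;\partial_A .
\]
\end{lemma}

\begin{proof}
Fix $\varphi$ and let $q_k=|\varphi^{-1}(k)|$. Operators $\varepsilon_k,\varepsilon_l$ with $k\ne l$ commute, so the factors of $\varepsilon^\varphi_K$ can be collected fiber by fiber. Applying Lemma~\ref{lem:onevar}(i) to each fiber, and moving $\partial_{y_k}$ past functions of the other variables, we obtain
\begin{equation}\label{eq:fiber}
\varepsilon_K^\varphi=\sum_\alpha c^\varphi_\alpha\,(\partial_s^\alpha K)\big|_{s_j=y_{\varphi(j)}}\prod_k\partial_{y_k}^{\,q_k-|\alpha|_k},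
\end{equation}
where $|\alpha|_k\le q_k$ is the total order of $\alpha$ on the fiber over $k$, and $c_\alpha^\varphi$ is the product of the constants for the fibers. The formula is $B$-linear in $K$.

If two points $s,s^*$ of different groups have the same image, then $\partial_s^\alpha K$ is still divisible by $s-s^*$, as $|\alpha|\le q$, and $\varepsilon_K^\varphi=0$. Otherwise the images of the $g$ groups are disjoint nonempty subsets of $[g]$, hence single elements, and $\varphi$ sends group $k$ to $\tau(k)$ for a permutation $\tau$. The operations in \eqref{eq:fiber} on different groups involve different variables, so they can be carried out one group at a time with the other points as parameters. By Lemma~\ref{lem:onevar}(ii), whose proof allows parameters, a pair sent to $y_l$ removes the factor $(s_k-s_k')^2$, sets $s_k=s_k'=y_l$ and multiplies by $2\lambda_l(1-\lambda_l)$. This is zero for $l\in A$, so only $\tau\in G$ contribute. For $\tau\in G$ a single point goes to some $y_l$ with $\lambda_l=0$; it is set equal to $y_l$ and contributes $\partial_{y_l}$.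
\end{proof}

\section{Nonzero homogeneous Poisson ideals contain some $Q_N$}\label{sec:c}

Let $J\ne0$ be a homogeneous Poisson ideal with components $J_n$. Since $S$ is a domain, $J_d\ne0$ for some $d\ge1$. By Proposition~\ref{prop:QNgen} we must find $b\ge2$ with $\sigma_b^r\Delta_b^2\Lambda_b\subseteq J$. We first show that $J_d$ contains all multiples of a power of $\sigma_d\Delta_d$, and then trade the exponent for additional variables.

\begin{lemma}\label{lem:step1}
$\sigma_d^{2r}\Delta_d^{8d+4}\kappa\,J_d\subseteq J_d$ for all $\kappa\in\Lambda_d$.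
\end{lemma}

\begin{proof}
The space $J_d$ is stable under the operators \eqref{eq:bracket} for $f\in V$, hence under $\sum_\varphi\varepsilon_K^\varphi$ for every $K\in V^{\otimes q}$, with $y_i=t_i$ and all $\lambda_i=-1$. Apply Lemma~\ref{lem:manyvar} with $B=\Bbbk$, $g=d$, $A=\emptyset$, $q=2d$ and
\[
H=\prod_i(s_is_i')^r\prod_{i<j}\big[(s_i-s_j)(s_i-s_j')(s_i'-s_j)(s_i'-s_j')\big]^{2d+1}\kappa(s_1,\dots,s_d).
\]
The first factor puts $K$ in $V^{\otimes 2d}$. Here $\bar H(t_1,\dots,t_d)=\sigma_d^{2r}\Delta_d^{8d+4}\kappa$ is symmetric, so the operator is multiplication by $(-4)^d\,d!\,\sigma_d^{2r}\Delta_d^{8d+4}\kappa$.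
\end{proof}

So $J_d$ contains $\sigma_d^r\mathfrak j$ for a nonzero ideal $\mathfrak j$ of $\Lambda_d$. The largest such ideal is stable under the vector fields, which span all directions away from $\sigma_d\Delta_d=0$; this forces its zeros into that hypersurface.

\begin{lemma}\label{lem:step2}
There is an even $\ell\ge2$ with $\sigma_d^r(\sigma_d\Delta_d)^\ell\Lambda_d\subseteq J_d$.
\end{lemma}

\begin{proof}
Let $\mathfrak j=\{p\in\Lambda_d:\sigma_d^rp\Lambda_d\subseteq J_d\}$, an ideal of $\Lambda_d$. If $0\ne\sigma_d^rp_0\in J_d$, then $\sigma_d^{2r}\Delta_d^{8d+4}p_0\in\mathfrak j$ by Lemma~\ref{lem:step1}, so $\mathfrak j\ne0$. For $f\in V$ let $X_f=\sum_if(t_i)\partial_{t_i}$ and $\nu_f=\sum_i\big(rf(t_i)/t_i-f'(t_i)\big)\in\Lambda_d$. Since $X_f(\sigma_d^r)=\sigma_d^r\sum_irf(t_i)/t_i$, we have $L_f(\sigma_d^rp)=\sigma_d^r(X_fp+\nu_fp)$. For $p\in\mathfrak j$ and $\kappa\in\Lambda_d$ this gives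
\[
\sigma_d^rX_f(p)\kappa=L_f(\sigma_d^rp\kappa)-\sigma_d^rp\,(X_f\kappa+\nu_f\kappa)\in J_d ,
\]
so $X_f\mathfrak j\subseteq\mathfrak j$. Let $T=\Bbbk[t_1,\dots,t_d][(\sigma_d\Delta_d)^{-1}]$. The ideal $\mathfrak jT$ is stable under the derivations $X_f$ and their $T$-linear combinations. The matrix $(t_i^{r+k})_{1\le i\le d,\,0\le k<d}$ has determinant $\pm\sigma_d^r\Delta_d$, a unit of $T$, so each $\partial_{t_i}$ is such a combination. A nonzero element of least degree in the ideal $\mathfrak jT\cap\Bbbk[t_1,\dots,t_d]$ is killed by all $\partial_{t_i}$, hence is a constant in characteristic zero. So $1\in\mathfrak jT$, that is, $(\sigma_d\Delta_d)^\ell=\sum_jp_jc_j$ with $p_j\in\mathfrak j$ and polynomials $c_j$, where we may take $\ell\ge2$ even. Then the left side is symmetric, and averaging gives $(\sigma_d\Delta_d)^\ell=\sum_jp_j\operatorname{Av}(c_j)\in\mathfrak j$.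
\end{proof}

The elements of $Q_N$ vanish only to order two on the diagonals, and their cofactors of $\sigma^r$ need not vanish for $t_i=0$, so the exponent $\ell$ must be removed. For $d=1$ this is easy to see: Lemma~\ref{lem:step2} says $t^{r+\ell}\Bbbk[t]\subseteq J_1$, and every monomial of the Vandermonde determinant $\Delta_{\ell+1}$ contains some $t_j^\ell$, so $\Delta_{\ell+1}\in(t_1^\ell,\dots,t_{\ell+1}^\ell)$. Iterating this observation, with $t$ replaced by a monic polynomial, handles all $d$.

\begin{lemma}\label{lem:step3}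
Let $\ell\ge2$ be even, $b_0=0$ and $b_i=b_{i-1}+i\ell+1$. If $E$ is an index set with $|E|=b_i$, then $\Delta_E$ lies in the ideal of $\Bbbk[t_j:j\in E]$ generated by the $(\sigma_D\Delta_D)^\ell$ with $D\subseteq E$, $|D|=i$.
\end{lemma}

\begin{proof}
For $i=0$ the ideal is the unit ideal. For $i\ge1$ write $E=E_1\sqcup F$ with $|E_1|=b_{i-1}$ and $|F|=i\ell+1$. Then $\Delta_E$ is a multiple of $\Delta_{E_1}\Delta_F$, and by induction $\Delta_{E_1}=\sum_Dc_D(\sigma_D\Delta_D)^\ell$ with $D\subseteq E_1$, $|D|=i-1$. Fix $D$ and let $\theta(t)=t\prod_{k\in D}(t-t_k)$, so that $\theta^\ell$ is monic of degree $i\ell$ in $t$. In $\Delta_F=\pm\det(t_j^k)_{j\in F,\,0\le k\le i\ell}$, adding to the last column a $\Bbbk[t_k:k\in D]$-linear combination of the others turns it into $(\theta(t_j)^\ell)_{j\in F}$. Expanding along this column shows $\Delta_F\in(\theta(t_j)^\ell:j\in F)$. Finally $\sigma_D\Delta_D\,\theta(t_j)=\pm\sigma_{D\cup\{j\}}\Delta_{D\cup\{j\}}$, and the sign disappears in the even power $\ell$.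
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Let $\ell$ be as in Lemma~\ref{lem:step2} and $b=b_d\ge3$. For $p\in\Lambda_b$, Lemma~\ref{lem:step3} gives $\Delta_b^2p=\sum_{|D|=d}c_D(\sigma_D\Delta_D)^\ell$. The left side is symmetric, so $\sigma_b^r\Delta_b^2p=\sum_D\operatorname{Av}\big(\sigma_b^r(\sigma_D\Delta_D)^\ell c_D\big)$, which lies in $J$ by Lemmas~\ref{lem:average} and~\ref{lem:step2}. By Proposition~\ref{prop:QNgen}, $Q_{b-1}\subseteq J$.
\end{proof}

\section{The modules $M_N(\mu;\lambda)$}\label{sec:modules}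

The ring $S/Q_N\cong\psi_N(S)$ need not be noetherian, so we place it in a finitely generated ring from which it differs only along a hypersurface. A sequence $x_j=\sum_ia_iz_i^j$ is determined by the recurrence with characteristic polynomial $\prod_i(t-z_i)$ and by its first $N$ terms; these are the coordinates we choose.

Fix $N\ge0$ and write $\Bbbk[z]=\Bbbk[z_1,\dots,z_N]$. For $p\in\Bbbk[z][t]$ put $\xi(p)=\sum_ia_ip(z_i)$, a $\Bbbk[z]$-linear map, and let $\xi_j=\xi(t^j)$, $\chi(t)=\prod_i(t-z_i)$,
\[
\widetilde B_N=\Bbbk[z][\xi_0,\dots,\xi_{N-1}],\qquad B_N=\Bbbk[z]^{\mathfrak S_N}[\xi_0,\dots,\xi_{N-1}].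
\]
Over the field $\Bbbk(z)$ the elements $\xi_0,\dots,\xi_{N-1}$ arise from $a_1,\dots,a_N$ by an invertible Vandermonde matrix, so $\widetilde B_N$ is a polynomial ring in $z_1,\dots,z_N,\xi_0,\dots,\xi_{N-1}$. The group $\mathfrak S_N$ permutes the pairs $(z_i,a_i)$ and fixes the $\xi_j$, so $B_N=\widetilde B_N^{\mathfrak S_N}$. The relations $\xi(t^k\chi)=0$, $k\ge0$, express $\xi_{N+k}$ through earlier terms with coefficients in $\Bbbk[z]^{\mathfrak S_N}$, so all $\xi_j$ lie in $B_N$. Since $\psi=\psi_N$ is given by $u_f\mapsto\xi(f/t^r)$, the ring $\psi(S)$ is generated by all $\xi_j$, $j\geq0$, and lies in $B_N$. Put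
\[
h_i=\xi\Big(\prod_{j\ne i}(t-z_j)\Big)=a_i\prod_{j\ne i}(z_i-z_j)\in\widetilde B_N,\qquad h=\prod_ia_i\prod_{i<j}(z_i-z_j)^2=\pm\prod_ih_i ,
\]
with $h=1$ for $N=0$.

\begin{lemma}\label{lem:conductor}
$h\in B_N$ and $hB_N\subseteq\psi(S)$.
\end{lemma}

\begin{proof}
For integers $0\le n_0<\dots<n_{N-1}$ the matrix $(\xi_{i+n_j})_{0\le i,j<N}$ is the product of $(z_\nu^i)_{i,\nu}$, $\operatorname{diag}(a_\nu)$ and $(z_\nu^{n_j})_{\nu,j}$. Hence
\[
\det(\xi_{i+n_j})=\prod_\nu a_\nu\cdot\det(z_\nu^i)\det(z_\nu^{n_j})=h\cdot s,\qquad s=\det(z_\nu^{n_j})/\det(z_\nu^j),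
\]
and $hs\in\psi(S)$. For $n_j=j$ we get $h\in\psi(S)\subseteq B_N$. The Schur polynomials $s$ span $\Bbbk[z]^{\mathfrak S_N}$: a symmetric polynomial times $\det(z_\nu^j)$ is antisymmetric, and the determinants $\det(z_\nu^{n_j})$, being the antisymmetrized monomials, span the antisymmetric polynomials. Multiplying the $hs$ by monomials in $\xi_0,\dots,\xi_{N-1}\in\psi(S)$ gives a spanning set of $hB_N$.
\end{proof}

On the locus $h_i=0$ the point $z_i$ has weight zero: it is invisible to $S$ but still moved by $W$. To keep an induction going we must allow such free points $y_1,\dots,y_g$, and also twists as in $D_\lambda$, which arise from the powers of $h_i$. For $g\ge0$ put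
\[
C=C_{N,g}=\widetilde B_N[y_1,\dots,y_g]\subseteq\Omega=\Bbbk[z,a,y].
\]
For $f\in V$ let $\hat f=rf/t-f'\in\Bbbk[t]$ and define a derivation $X_f$ of $\Omega$ by
\[
X_f(z_i)=f(z_i),\qquad X_f(y_k)=f(y_k),\qquad X_f(a_i)=\hat f(z_i)\,a_i .
\]
It commutes with $\mathfrak S_N$ and with permutations of the $y_k$. For $p\in\Bbbk[t]$,
\begin{equation}\label{eq:Xxi}
X_f\,\xi(p)=\xi(fp'+\hat fp),
\end{equation}
so $X_f$ preserves $C$. For $p=f_1/t^r$ with $f_1\in V$ we have $fp'=ff_1'/t^r-rff_1/t^{r+1}$ and $\hat fp=rff_1/t^{r+1}-f'f_1/t^r$, so $X_f\psi(u_{f_1})=\psi(\{u_f,u_{f_1}\})$. Both sides being derivations along $\psi$,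
\begin{equation}\label{eq:Xpsi}
X_f\psi(x)=\psi(\{u_f,x\})\qquad(x\in S).
\end{equation}
In particular $Q_N$ is a Poisson ideal.

\begin{definition}
For $\mu\in\mathbb Z^N$ and $\lambda\in\mathbb Z^g$, let $M_N(\mu;\lambda)$ be the space $C_{N,g}$ with $S$ acting by multiplication through $\psi_N$ and $u_f\in W$ acting by
\[
L_f=X_f+\omega_f,\qquad\omega_f=\sum_i\mu_if'(z_i)+\sum_k\lambda_kf'(y_k).
\]
\end{definition}

This is a Lie algebra action. Indeed, put $f_3=f_1f_2'-f_1'f_2$, so that $f_3'=f_1f_2''-f_2f_1''$. Then $[X_{f_1},X_{f_2}]=X_{f_3}$: on $z_i$ and $y_k$ this is the bracket of vector fields, and on $a_i$ it follows from $f_1\hat f_2'-f_2\hat f_1'=r(f_1f_2'-f_2f_1')/t-(f_1f_2''-f_2f_1'')=\hat f_3$. Also $X_{f_1}\omega_{f_2}-X_{f_2}\omega_{f_1}=\omega_{f_3}$. We shall constantly use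
\begin{equation}\label{eq:leibniz}
L_f(bv)=X_f(b)v+b\,L_fv\qquad(b,v\in C).
\end{equation}

By an \emph{$(S,W)$-module} we mean an $S$-module with linear operators $L_f$, $f\in V$; a \emph{submodule} is a subspace stable under both, and \emph{noetherian} means ACC for submodules. Submodules and quotients of noetherian modules are noetherian, and so are extensions, by the modular law: if $J\subseteq J'$, $J\cap M'=J'\cap M'$ and $J+M'=J'+M'$, then $J=J'$.

\begin{theorem}\label{thm:modules}
Every $M_N(\mu;\lambda)$ is noetherian.
\end{theorem}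

By \eqref{eq:Xpsi}, $\psi_N$ identifies the Poisson ideals containing $Q_N$ with the submodules of the submodule $\psi_N(S)\subseteq M_N(0;\emptyset)$. So Theorem~\ref{thm:modules} implies Proposition~\ref{prop:star}. The modules $M_0(\emptyset;\lambda)$ with $g=1$ are the $D_\lambda$ of Example~\ref{ex:density}, with $S^n$ acting by zero for $n\geq1$. The next case shows the induction at work.

\begin{example}\label{ex:N1}
Let $N=1$, $g=0$. Then $M=B_1=\Bbbk[z,a]$, $h=a$ and $L_f=f(z)\partial_z+\hat f(z)a\partial_a+\mu f'(z)$. The subspaces $a^jM$ are submodules. On $a^jM/a^{j+1}M\cong\Bbbk[z]$ the ring $S$ acts through $\psi_0$ and $u_f$ acts by $f\partial_z+jrf/z+(\mu-j)f'$. Since $f\partial_z(z^{rj}v)=z^{rj}(f\partial_z+jrf/z)v$, multiplication by $z^{rj}$ embeds this module in $D_{\mu-j}$. So every $M/a^nM$ is noetherian.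

Let $J_1\subseteq J_2\subseteq\cdots$ be submodules. As $aB_1\subseteq\psi(S)$, the ideals $aB_1J_i$ of $B_1$ lie in $J_i$; they are $W$-stable by \eqref{eq:leibniz} and $X_f(a)=\hat f(z)a$, and they equal a fixed ideal $I$ for large $i$. Let $\widetilde I=\{v:a^nv\in I\text{ for some }n\}$, again a $W$-stable ideal, so that $I\subseteq J_i\subseteq\widetilde I$ for large $i$. For some $n$ we have $a^n\widetilde I\subseteq I$, and $\widetilde I\cap a^nM=a^n\widetilde I$. So $\widetilde I/I$ is a subquotient of $M/a^nM$, and the chain stabilizes.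
\end{example}

In general the role of $a$ is played by a product of the following elements of $C$. Let
\[
\mathcal P=\{h_i\}\cup\{y_k\}\cup\{y_k-y_l:k<l\}\cup\{y_k-z_i\}.
\]
Each $\pi\in\mathcal P$ is a \emph{semi-invariant}: $X_f(\pi)=\beta_f(\pi)\pi$ with $\beta_f(\pi)\in C$, namely
\[
\beta_f(y_k)=\frac{f(y_k)}{y_k},\qquad\beta_f(y_k-w)=\frac{f(y_k)-f(w)}{y_k-w}\quad(w=y_l\text{ or }z_i),
\]
\[
\beta_f(h_i)=\frac{rf(z_i)}{z_i}-f'(z_i)+\sum_{j\ne i}\frac{f(z_i)-f(z_j)}{z_i-z_j},
\]
the last from $h_i=a_i\prod_{j\ne i}(z_i-z_j)$. For a product $\rho$ of elements of $\mathcal P$ let $\beta_f(\rho)=X_f(\rho)/\rho$, the sum of the $\beta_f$ of the factors. By \eqref{eq:leibniz},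
\begin{equation}\label{eq:semi}
L_f(\rho v)=\rho\,\big(L_f+\beta_f(\rho)\big)v ,
\end{equation}
so $\rho C$ is a submodule of $M_N(\mu;\lambda)$.

\begin{lemma}\label{lem:primes}
The elements of $\mathcal P$ are pairwise non-associate primes of $C$. For each $i$, if $j_1,\dots,j_{N-1}$ are the indices other than $i$ and $\eta_n=\xi\big((t-z_{j_1})\cdots(t-z_{j_n})\big)$ for $0\le n<N$, then $\widetilde B_N$ is the polynomial ring $\Bbbk[z][\eta_0,\dots,\eta_{N-1}]$, and $\eta_{N-1}=h_i$.
\end{lemma}

\begin{proof}
We have $\eta_n\in\xi_n+\sum_{n'<n}\Bbbk[z]\xi_{n'}$, a unitriangular change of variables. So each $\pi\in\mathcal P$ is one of a set of free polynomial generators of $C$, hence prime. The units of $C$ are the nonzero constants. The elements other than the $h_i$ are non-proportional linear forms in $y,z$. The $h_i$ have degree one in the $\xi_j$ with coefficient $1$ at $\xi_{N-1}$, and for $N\ge2$ their coefficients $-\sum_{j\ne i}z_j$ at $\xi_{N-2}$ are distinct.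
\end{proof}

\section{Proof of Theorem~\ref{thm:modules}}\label{sec:noeth}

We use induction on $(N,g)$ in the lexicographic order, for all $\mu,\lambda$ at once. For $(N,g)=(0,0)$ the module is $\Bbbk$. Fix $(N,g)$ and assume the theorem for all smaller pairs.

As in Example~\ref{ex:density}, $\partial_{y_k}$ maps the module with $\lambda_k=0$ onto the module with $\lambda_k=1$ and the same other parameters. It is $S$-linear because $\psi(S)$ does not involve $y_k$, and it intertwines the $L_f$ because $\partial\circ f\partial=(f\partial+f')\circ\partial$ in the variable $y_k$ and the remaining terms of $L_f$ commute with $\partial_{y_k}$. So we may assume that \emph{no $\lambda_k$ equals $1$}. Put $M=M_N(\mu;\lambda)$ and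
\[
A=\{k:\lambda_k=0\},\qquad A'=[g]\setminus A,\qquad\partial_A=\prod_{k\in A}\partial_{y_k},\qquad y_A=\prod_{k\in A}y_k .
\]
Let $G$ be the group of permutations of the $y_k$ preserving $A$, let $\Gamma=\mathfrak S_N\times G$, and let $R=C^\Gamma=B_N[y_1,\dots,y_g]^G$. The ring $R$ is generated by $\xi_0,\dots,\xi_{N-1}$ and the elementary symmetric polynomials in the three sets of variables $(z_i)$, $(y_k)_{k\in A}$, $(y_k)_{k\in A'}$, so it is noetherian, and $C$ is a finite $R$-module since each variable is integral over $R$. Thus \emph{$M$ is a noetherian $R$-module}. Moreover $\psi(S)\subseteq R$ and $X_f(R)\subseteq R$. An \emph{$(R,W)$-submodule} is an $R$-submodule stable under all $L_f$; it is in particular a submodule.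

Let $w_k=1$ for $k\in A$ and $w_k=2$ for $k\in A'$, let $q=\sum_kw_k$, fix an even integer $m$ with $m\ge r$ and $m>q$, and put
\[
\gamma=\prod_k\big(y_k\chi(y_k)\big)^{mw_k}\prod_{k<l}(y_k-y_l)^{mw_kw_l},\qquad c=h\gamma .
\]
As $m$ is even, $\gamma$ and $c$ lie in $R$. Up to sign $c$ is a product of elements of $\mathcal P$, every element of $\mathcal P$ divides $c$ in $C$, and $\beta_f(c)=X_f(c)/c$ is $\Gamma$-invariant, so $\beta_f(c)\in R$.

\subsection{Submodules are nearly $R$-modules}

One would like $cRJ\subseteq J$ for every submodule $J$. This fails when $A\ne\emptyset$: for $N=0$, $g=2$, $\lambda=(0,0)$, the subspace $\Bbbk[y_1]$ of $\Bbbk[y_1,y_2]$ is a submodule. The correct statement carries the factor $\partial_A$.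

\begin{lemma}\label{lem:mult}
If $J\subseteq M$ is a submodule, then $c\kappa\,\partial_AJ\subseteq J$ for all $\kappa\in R$.
\end{lemma}

\begin{proof}
For $K=\sum b\,f_1(s_1)\cdots f_q(s_q)\in B_N\otimes V^{\otimes q}$ put $L_K=\sum b\,L_{f_1}\cdots L_{f_q}$. By Lemma~\ref{lem:conductor} each $hb$ lies in $\psi(S)$, so $hL_K$ preserves $J$. We compute with operators on $\Omega\supseteq C$, where $L_f=\varepsilon_0(f)+\sum_{k=1}^g\varepsilon_k(f)$ with $\varepsilon_k$ as in Section~\ref{sec:mult} and
\[
\varepsilon_0(f)=\sum_i\big[f(z_i)\partial_{z_i}+\hat f(z_i)\,a_i\partial_{a_i}+\mu_if'(z_i)\big].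
\]
Operators with different indices commute, and $L_K=\sum_\varphi\varepsilon_K^\varphi$ over the maps $\varphi:[q]\to\{0\}\cup[g]$, with the coefficients $b$ standing on the left. Take the groups of points of Lemma~\ref{lem:manyvar} and $K=\prod_{k\in A'}(s_k-s_k')^2\cdot H$ with
\[
H=\prod_s\big(s\chi(s)\big)^m\prod_{\{s,s^*\}}(s-s^*)^m\cdot\kappa(s_1,\dots,s_g),
\]
where $s$ runs over all $q$ points, $\{s,s^*\}$ over the unordered pairs of points in different groups, and $\kappa\in B_N[y]$ is evaluated at $y_k=s_k$. The coefficients of $\chi$ lie in $B_N$ and $m\ge r$, so $K\in B_N\otimes V^{\otimes q}$. The new factors $\chi(s)^m$ are there to keep the points from acting on $z$ and $a$.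

\emph{Claim: $\varepsilon_K^\varphi=0$ if $\varphi^{-1}(0)\ne\emptyset$.} Rename the points of $\varphi^{-1}(0)$ as $s_1,\dots,s_p$, in their order, with $1\le p\le q$. Expand $K=\sum_\nu K_\nu K_\nu'$, where the $K'_\nu$ are distinct monomials in the other points and $K_\nu\in B_N[s_1,\dots,s_p]$. Each $K_\nu$ is divisible by $\prod_{j\le p}(s_j\chi(s_j))^m$, and $\varepsilon_K^\varphi=\sum_\nu E_{K_\nu}\circ E'_\nu$, where $E_{K_\nu}=\sum b\,\varepsilon_0(f_1)\cdots\varepsilon_0(f_p)$ is built from $K_\nu$ and $E'_\nu$ from $K_\nu'$. We show $E_{K_\nu}=0$. The product $\varepsilon_0(f_1)\cdots\varepsilon_0(f_p)$ is a sum, over a finite list independent of the $f_j$, of terms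
\[
\prod_{j=1}^p(\delta_jf_j)(z_{i_j})\cdot E,
\]
where $\delta_jf$ is $f^{(n)}$ or $(f/t)^{(n)}$ with $n\le p$, and $E$ is a constant times a monomial in the $\partial_{z_i}$ and $a_i\partial_{a_i}$. This follows by induction on $p$: the new leftmost function enters as $f$, $f'$ or $f/t$ at some $z_i$, and $\partial_{z_i}$ either moves to the right or raises one order $n$ by one. By $B_N$-linearity, the coefficient of $E$ in $E_{K_\nu}$ is obtained by applying $\delta_j$ in the variable $s_j$, with $z$ treated as constant, and then setting $s_j=z_{i_j}$. Since $(s_1-z_{i_1})^m$ divides both $K_\nu$ and $K_\nu/s_1$, and $m>q\ge n$, the result is zero. (For $N=0$, $\varepsilon_0=0$.)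

The maps $\varphi$ with values in $[g]$ are covered by Lemma~\ref{lem:manyvar} with $B=\Bbbk[z,a]$, as $m\ge q+1$. Groups $k$ and $l$ contain $w_kw_l$ pairs of points, so $\bar H(y_1,\dots,y_g)=\gamma\kappa$, which is $G$-invariant. Therefore
\[
hL_K=|G|\prod_{k\in A'}2\lambda_k(1-\lambda_k)\cdot c\kappa\,\partial_A ,
\]
and the constant is nonzero because $\lambda_k\ne0,1$ on $A'$ and the characteristic is zero.
\end{proof}

\subsection{The locus $c=0$}

\begin{lemma}\label{lem:boundary}
$M/c^nM$ is noetherian for all $n\ge1$.
\end{lemma}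

\begin{proof}
Write $c^n=\pm\pi_1\cdots\pi_e$ with $\pi_j\in\mathcal P$. The submodules $\pi_1\cdots\pi_jM$ filter $M/c^nM$ with factors $\rho M/\rho\pi M$, where $\pi\in\mathcal P$ and $\rho$ is a product of elements of $\mathcal P$. By \eqref{eq:semi}, $v\mapsto\rho v$ identifies this factor with $C/\pi C$, on which $u_f$ acts by $L_f+\beta_f(\rho)$. The term $\beta_f(\rho)$ is not of the form allowed in our family, but most of it can be absorbed. Write $\rho=\pi^j\rho_1$ with $\rho_1$ a product of elements of $\mathcal P\setminus\{\pi\}$. By Lemma~\ref{lem:primes}, $\rho_1$ is nonzero in the domain $C/\pi C$, and $(L_f+j\beta_f(\pi))(\rho_1v)=\rho_1(L_f+\beta_f(\rho))v$ by \eqref{eq:semi}. So multiplication by $\rho_1$ embeds the factor in the module $T_{\pi,j}=C/\pi C$ with operators $X_f+\omega_f+j\beta_f(\pi)$. We show that $T_{\pi,j}$ embeds in a module of the family with a smaller pair. In each case we give a surjective ring homomorphism $\Phi$ from $C$ onto some $C_{N',g'}$ with kernel $\pi C$, compatible with the $X_f$ and with $\psi_N,\psi_{N'}$;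 then $T_{\pi,j}$ is $C_{N',g'}$ with operators $X_f+\Phi(\omega_f+j\beta_f(\pi))$.

\emph{The cases $\pi=y_k-w$ with $w=0$, $y_l$ or $z_i$.} Let $\Phi$ substitute $y_k\mapsto w$, onto the ring $C_{N,g-1}$ without $y_k$. It fixes $\psi(S)$ and commutes with $X_f$, since $\Phi(f(y_k))=f(w)=X_f(w)$, also for $w=0$. Further $\Phi(\beta_f(\pi))=f'(w)$, so the terms of the twist involving $y_k$ become $(\lambda_k+j)f'(w)$. For $w=y_l$ this replaces $\lambda_l$ by $\lambda_l+\lambda_k+j$, and for $w=z_i$ it replaces $\mu_i$ by $\mu_i+\lambda_k+j$. For $w=0$ it vanishes, because $f'(0)=0$. This is the one place where $r\ge2$ rather than $r\ge1$ is used: for $r=1$ the scalar $(\lambda_k+j)f'(0)$ would remain, and such a twist does not occur in the family. In all three cases $T_{\pi,j}$ is a module of the family with pair $(N,g-1)$.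

\emph{The case $\pi=h_i$.} Let primes denote objects formed from $z_{i'},a_{i'}$ with $i'\ne i$ and $y_0,y_1,\dots,y_g$. Let $\Phi:\Omega\to\Omega'$ send $a_i\mapsto0$, $z_i\mapsto y_0$ and fix the other variables. It commutes with $X_f$ because $X_f(a_i)$ is a multiple of $a_i$, and $\Phi(\xi_n)=\xi'_n$ for all $n$, so $\Phi\psi_N=\psi_{N-1}$ and $\Phi(C)\subseteq C'=C_{N-1,g+1}$. In the generators of Lemma~\ref{lem:primes}, $\Phi$ sends $\eta_{N-1}=h_i$ to $0$, and $\eta_0,\dots,\eta_{N-2}$ to $\xi'(1),\xi'(t-z_{j_1}),\dots$, which are free generators of $\widetilde B_{N-1}$ over $\Bbbk[z_{i'}:i'\neq i]$ by the same unitriangularity. So $\Phi:C\to C'$ is surjective with kernel $h_iC$. From the formula for $\beta_f(h_i)$,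
\[
\Phi\big(\omega_f+j\beta_f(h_i)\big)=\sum_{i'\ne i}\mu_{i'}f'(z_{i'})+(\mu_i-j)f'(y_0)+\sum_{k=1}^g\lambda_kf'(y_k)+\beta_f(\rho'),
\]
where $\rho'=\big(y_0^r\prod_{i'\ne i}(y_0-z_{i'})\big)^j$. By \eqref{eq:semi}, multiplication by $\rho'$ embeds $T_{h_i,j}$ in $M_{N-1}\big((\mu_{i'})_{i'\ne i};\mu_i-j,\lambda_1,\dots,\lambda_g\big)$, with pair $(N-1,g+1)$.

Both pairs are lexicographically smaller than $(N,g)$.
\end{proof}

\subsection{Undoing $\partial_A$}

Lemma~\ref{lem:mult} controls only $\partial_AJ$. The kernel of $\partial_A$ meets $y_AM$ trivially, hence embeds in $M/cM$, so it is harmless. We need the same conclusion modulo an $(R,W)$-submodule $I$, and for this $I$ should be compatible with the grading by exponents of the $y_k$, $k\in A$, up to permutation. Call $I$ \emph{saturated} if $cv\in I$ implies $v\in I$.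

\begin{lemma}\label{lem:euler}
Let $I\subseteq M$ be a saturated $(R,W)$-submodule. If $v\in y_AM$ and $\partial_Av\in I$, then $v\in I$.
\end{lemma}

\begin{proof}
For $A=\emptyset$ there is nothing to prove, so let $A\ne\emptyset$. Let the subscript $c$ denote localization at the powers of $c$. Then $I_c$ is an $R_c$-submodule of $C_c$, $I_c\cap C=I$ by saturation, $(C_c)^\Gamma=R_c$ because $c$ is invariant, and all elements of $\mathcal P$ are units of $C_c$. The operators $L_f$ extend to $\Omega_c\supseteq C_c$ and preserve $I_c$, since $L_f(c^{-n}v)=c^{-n}(L_fv-n\beta_f(c)v)$.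

\emph{Step 1: the operators $D_j=\sum_{k\in A}y_k^j\partial_{y_k}$, $j\ge0$, preserve $I_c$.} For $F=\sum b_\nu f_\nu\in t^rR_c[t]$ with $b_\nu\in R_c$, $f_\nu\in V$, the operator $L_F=\sum b_\nu L_{f_\nu}$ preserves $I_c$, and it is given by the formula for $L_f$ with $F$, $F'=dF/dt$ and $F/t$ in place of $f$, $f'$ and $f/t$. Let $\chi_2=\prod_{k\in A'}(t-y_k)$, $F_0=t^r\chi^2\chi_2^2\in R[t]$, and $F=F_0F_1$ with
\[
F_1=\sum_{k\in A}\frac{y_k^j}{F_0(y_k)}\prod_{l\in A\setminus\{k\}}\frac{t-y_l}{y_k-y_l}.
\]
The denominators are products of elements of $\mathcal P$ up to sign, and $F_1$ is $\Gamma$-invariant, so $F_1\in R_c[t]$. Now $F$, $F'$ and $F/t$ vanish at all $z_i$; $F$ and $F'$ vanish at $y_k$ for $k\in A'$; and $F(y_k)=y_k^j$, $\lambda_k=0$ for $k\in A$. So $L_F=D_j$.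

\emph{Step 2: every $\Gamma$-invariant operator $P=\sum_\alpha b_\alpha\partial^\alpha$ with $b_\alpha\in C_c$ and $\partial^\alpha$ a monomial in $(\partial_{y_k})_{k\in A}$ preserves $I_c$.} Here $\Gamma$ acts by conjugation, which permutes the $\partial_{y_k}$. The $b_\alpha$ are determined by $P$ (apply $P$ to the monomials $y^\alpha$ in order of increasing degree). If $P$ has order $n$, its \emph{symbol} $\sum_{|\alpha|=n}b_\alpha\zeta^\alpha\in C_c[\zeta_k:k\in A]$ is therefore $\Gamma$-invariant, and the symbol of a composition is the product of the symbols. We use induction on $n$; for $n=0$, $P\in R_c$. The symbols $d_j=\sum_{k\in A}y_k^j\zeta_k$ of $D_j$, $0\le j<|A|$, arise from the $\zeta_k$ by a Vandermonde matrix whose determinant is a unit of $C_c$, so $C_c[\zeta]$ is a polynomial ring in the $d_j$. Write the symbol of $P$ uniquely as $\sum_{|\alpha|=n}b'_\alpha d^\alpha$. The $d_j$ are invariant, so $b'_\alpha\in R_c$ by uniqueness. Then $\sum b'_\alpha D_0^{\alpha_0}D_1^{\alpha_1}\cdots$ preserves $I_c$ by Step~1, and its difference with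 $P$ is invariant of lower order.

\emph{Step 3.} Let $\vartheta_k=y_k\partial_{y_k}$. By Step~2, symmetric polynomials in $(\vartheta_k)_{k\in A}$ preserve $I_c$; they preserve $C$, hence $I$. For a multiset $\mathbf n$ of $|A|$ nonnegative integers let $M_{\mathbf n}$ be spanned by the elements $b\prod_{k\in A}y_k^{n_k}$, where $b\in C$ does not involve $(y_k)_{k\in A}$ and the exponents form the multiset $\mathbf n$. Then $M=\bigoplus_{\mathbf n}M_{\mathbf n}$, and a symmetric polynomial in the $\vartheta_k$ acts on $M_{\mathbf n}$ by its value at $\mathbf n$. In characteristic zero, distinct multisets give distinct polynomials $\prod_k(x-n_k)$, so they are separated by an elementary symmetric polynomial. Taking products, for finitely many multisets there is a symmetric polynomial vanishing at all but a prescribed one, and hence $I=\bigoplus_{\mathbf n}(I\cap M_{\mathbf n})$.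

Let $v=\sum v_{\mathbf n}\in y_AM$ with $\partial_Av\in I$. Only multisets with positive entries occur. Since $y_A\in R$, the element $y_A\partial_Av=\prod_{k\in A}\vartheta_k\,v=\sum_{\mathbf n}\big(\prod_kn_k\big)v_{\mathbf n}$ lies in $I$, and the coefficients are nonzero. So all $v_{\mathbf n}\in I$.
\end{proof}

\subsection{The chain stabilizes}

Let $J_1\subseteq J_2\subseteq\cdots$ be submodules of $M$, and let $I_i$ be the span of the elements $c\kappa\,\partial_Av$ with $\kappa\in R$, $v\in J_i$. It is an $R$-submodule, and $I_i\subseteq J_i$ by Lemma~\ref{lem:mult}. It is also $W$-stable. Indeed, for $k\in A$ we have $\partial_A\,\varepsilon_k(f)=\varepsilon_k(f)\partial_A+f'(y_k)\partial_A$ because $\lambda_k=0$, and the other terms of $L_f$ commute with $\partial_A$. So $L_f\partial_A=\partial_AL_f-\sum_{k\in A}f'(y_k)\,\partial_A$, and by \eqref{eq:leibniz}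
\[
L_f(c\kappa\,\partial_Av)=c\Big[\beta_f(c)\kappa+X_f(\kappa)-\kappa\sum_{k\in A}f'(y_k)\Big]\partial_Av+c\kappa\,\partial_AL_fv ,
\]
with the bracket in $R$. As $M$ is a noetherian $R$-module, there are $i_0$ and an $(R,W)$-submodule $I$ with $I_i=I$ for $i\ge i_0$.

Let $\widetilde I=\{v\in M:c^nv\in I\text{ for some }n\}$, a saturated $R$-submodule. It is $W$-stable: if $c^nv\in I$, then $c^nL_fv=L_f(c^nv)-n\beta_f(c)\,c^nv\in I$, as $\beta_f(c)\in R$. Since $\widetilde I$ is finitely generated over $R$, $c^n\widetilde I\subseteq I$ for some $n\ge1$, and $\widetilde I\cap c^nM=c^n\widetilde I$ by saturation. So $\widetilde I/I$ is a quotient of $\widetilde I/(\widetilde I\cap c^nM)\subseteq M/c^nM$, and is noetherian by Lemma~\ref{lem:boundary}. For $i\ge i_0$ we have $I\subseteq J_i\cap\widetilde I\subseteq\widetilde I$, so the chain $J_i\cap\widetilde I$ stabilizes.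

From $c\,\partial_AJ_i\subseteq I$ we get $\partial_AJ_i\subseteq\widetilde I$. Since $y_A$ divides $c$, Lemma~\ref{lem:euler} gives $J_i\cap cM\subseteq\widetilde I$, so $J_i\cap cM=(J_i\cap\widetilde I)\cap cM$ stabilizes. The chain $J_i+cM$ stabilizes by Lemma~\ref{lem:boundary}. By the modular law the chain $J_i$ stabilizes.

This proves Theorem~\ref{thm:modules}, hence Proposition~\ref{prop:star}, and with part (c) and Proposition~\ref{prop:gr} it completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{PS}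
Alexey V. Petukhov and Susan J. Sierra,
\emph{Ideals in the enveloping algebra of the positive Witt algebra},
arXiv:1710.10029 (2017).

\end{thebibliography}
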